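# Invariant functions of a traversing flow, read from the boundary

## Three algebras on $\partial X$ that coincide

**Theorem 1.** Let $X$ be a smooth compact connected $(n+1)$-manifold with boundary $\partial_1X:=\partial X$, and let $v$ be a smooth vector field on $X$ which is traversing and boundary generic. Then
$$C^\infty(\partial_1X,v)=\mathsf M(v)^{C_v}=C^\infty(\partial_1X)^{C_v}.\tag{1}$$
In particular $C^\infty(\partial_1X,v)$ is determined by the causality map $C_v$ alone, together with the smooth structure of $\partial_1X$.

All terms are defined precisely in the next section. In words, the flow of $v$ cuts $X$ into trajectories, each a closed segment or a single point, and each trajectory $\gamma$ leaves on the boundary a finite set $\gamma^\partial=\gamma\cap\partial_1X$. The three algebras in (1) are the following.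

- $C^\infty(\partial_1X,v)$ consists of the restrictions to $\partial_1X$ of smooth functions on $X$ that are constant along every trajectory, that is, of elements of $\ker\{\mathcal L_v:C^\infty(X)\to C^\infty(X)\}$. One must know $X$ and $v$ to write it down.
- $C^\infty(\partial_1X)^{C_v}$ consists of the smooth functions on $\partial_1X$ that are constant on each finite set $\gamma^\partial$. To write it down one only has to know which boundary points lie on a common trajectory.
- $\mathsf M(v)^{C_v}$ lies between the two. It consists of those $\psi\in C^\infty(\partial_1X)^{C_v}$ which also satisfy $(\mathcal L_v^{(k)}\psi)|_{\partial_{k+1}X(v)}=0$ for $1\le k\le n$, where $\mathcal L_v^{(k)}$ is the $k$-fold Lie derivative and $\partial_{k+1}X(v)$ is the locus where $v$ is tangent to $\partial_1X$ to order at least $k+1$.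

A function $\psi$ that is constant on each $\gamma^\partial$ has exactly one extension $F:X\to\mathbb R$ that is constant on trajectories. The whole question is whether $F$ is smooth when $\psi$ is. In "Algebras of smooth functions and holography of traversing flows", arXiv:2302.05395 (2023), Gabriel Katz states the conjecture that the first two algebras in (1) coincide, so that in particular $C^\infty(\partial_1X,v)$ can be determined by $C_v$ and the restriction of $v$ to $\partial_2X(v)$. Theorem 1 says that the conjecture is true, and that the derivative conditions in $\mathsf M(v)$ hold automatically for smooth $C_v$-invariant functions.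

The second theorem complements the first and is not needed for it.

**Theorem 2.** Let $X$ and $v$ be as in Theorem 1.

1. Restriction $\ker\mathcal L_v\to C^\infty(\partial_1X)^{C_v}$ is bijective. For every $s\ge0$ there is $C_s$ with $\|F\|_{C^s(X)}\le C_s\,\|F|_{\partial_1X}\|_{C^{2s}(\partial_1X)}$ for all $F\in\ker\mathcal L_v$. So restriction is an isomorphism of Fréchet algebras.
2. If $s\ge1$ and some trajectory is a single point of $\partial_2X\setminus\partial_3X$, then $2s$ cannot be replaced by a smaller integer.
3. Boundary genericity cannot be dropped.
4. If $\Phi:\partial_1X_1\to\partial_1X_2$ is a diffeomorphism carrying the sets $\gamma^\partial$ of $(X_1,v_1)$ onto those of $(X_2,v_2)$, both fields being traversing and boundary generic, then $\Phi^*$ maps $C^\infty(\partial_1X_2,v_2)$ isomorphically onto $C^\infty(\partial_1X_1,v_1)$.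

Throughout, "smooth on $X$" means smooth up to the boundary. A function is *flat* at a point if all its derivatives of all orders, including order $0$, vanish there; for example $e^{-1/u^2}$, extended by $0$, is flat at $u=0$.

## Traversing fields, tangency strata and the causality map

**Definition (traversing).** The field $v$ is traversing if there is a smooth $f:X\to\mathbb R$ with $df(v)>0$ (a Lyapunov function).

We add an open collar to get $\hat X\supset X$ and extend $v$ and $f$ smoothly. Shrinking the collar, we keep $df(v)>0$ on $\hat X$. A *trajectory* is a maximal connected piece of an integral curve contained in $X$. On the compact set $X$ the function $f$ is bounded and $df(v)$ is bounded below by a positive constant, so a trajectory lasts a bounded time. As $X$ is compact, the curve has limits at the ends of its time interval and they lie in $X$. So a trajectory is a closed segment or a point. Its endpoints lie in $\partial_1X$, since at an interior point of $X$ it could be prolonged.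

**Definition (boundary generic, strata).** Put $\partial_0X=X$ and $\partial_1X(v)=\partial_1X$. The field $v$ is boundary generic if it does not vanish along $\partial_1X$ and the following holds for $k=1,2,\dots$. Suppose smooth submanifolds $\partial_{k-1}X(v)\supset\partial_kX(v)$ are already defined. The image of $v$ is a section of the normal line bundle $T(\partial_{k-1}X(v))|_{\partial_kX(v)}/T(\partial_kX(v))$. This section is required to be transversal to the zero section, and its zero locus, where $v$ is tangent to $\partial_kX(v)$, is called $\partial_{k+1}X(v)$.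

We write $\partial_kX$ for $\partial_kX(v)$; its dimension is $n+1-k$. The locus $\partial_2X$ separates $\partial_1X$ into closed regions $\partial_1^+X$ and $\partial_1^-X$ that meet along $\partial_2X$. In the interior of the first region $v$ points into $X$, in the interior of the second it points out. Likewise $\partial_3X$ divides $\partial_2X$ into $\partial_2^\pm X$, where $v$ points inside $\partial_1^\pm X$, and so on.

**Definition (causality map).** The map $C_v:\partial_1^+X\to\partial_1^-X$ sends $x$ to the next point of $\partial_1X$ on the trajectory through $x$, in the direction of $v$. If there is no such point, $C_v(x)=x$.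

For $\psi\in C^\infty(\partial_1X)$ the expression $\mathcal L_v^{(k)}\psi$ means: extend $\psi$ smoothly off the boundary and differentiate. On $\partial_{k+1}X$ the result does not depend on the extension, as we check after Lemma 1.

Two running examples have $n=1$. Points of $\mathbb R^2$ are written $(u,x)$, and $v=\partial_u$, $f=u$; so "up" means increasing $u$.

*The disk* $X=\{u^2+x^2\le1\}$. With $h=1-u^2-x^2$ we have $\mathcal L_vh=-2u$. So $\partial_2X=\{(0,1),(0,-1)\}$. There $u$ is a coordinate on the circle, so $\mathcal L_vh|_{\partial_1X}$ vanishes to first order, and the field is boundary generic. The lower semicircle is $\partial_1^+X$, the upper one is $\partial_1^-X$. At both points of $\partial_2X$ the field points into $\partial_1^-X$, so $\partial_2X=\partial_2^-X$. The map $C_v$ sends $(-\sqrt{1-x^2},x)$ to $(\sqrt{1-x^2},x)$ and fixes $(0,\pm1)$, which are one-point trajectories.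

*The annulus* $X=\{1\le u^2+x^2\le4\}$. On the inner circle use $h=u^2+x^2-1$, $\mathcal L_vh=2u$. The new tangency points are $(0,\pm1)$, and there $v$ points into the upper inner arc, which belongs to $\partial_1^+X$; so these are points of $\partial_2^+X$. The trajectory over $x=1$ has the three boundary points $(-\sqrt3,1),(0,1),(\sqrt3,1)$. Over each $x$ with $|x|<1$ there are two trajectories, one with $u>0$ and one with $u<0$.

## Interval, disk, annulus, and a degenerate oval

*The interval.* Let $n=0$. Then $X$ is a compact interval and is a single trajectory, whose $\gamma^\partial$ is the pair of ends. A function constant on $\gamma^\partial$ is a constant, and it extends as a constant. So all three algebras are the constants, and Theorem 1 holds for $n=0$.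

*The disk.* Let $\psi$ be smooth on the circle with $\psi(u,x)=\psi(-u,x)$. Then $F(u,x)=\psi(\sqrt{1-x^2},x)$, which is smooth for $|x|<1$. Near $(0,1)$ the function $\psi$ is a smooth even function $g(u)$. Whitney's theorem on even functions gives $g(u)=G(u^2)$ with $G$ smooth. On the circle $u^2=1-x^2$, so $F(u,x)=G(1-x^2)$ near $(0,1)$, which is smooth. The condition for $\mathsf M(v)$ asks for $\partial_u\psi=0$ at $u=0$, which is automatic for an even function.

*The annulus.* Let $\psi$ be smooth and constant on each $\gamma^\partial$. For $|x|<2$ put $G_\pm(x)=\psi(\pm\sqrt{4-x^2},x)$, the values on the upper and lower outer arcs. For $1\le|x|<2$ the outer points over $x$ lie on one trajectory, so $G_+=G_-$ there. Hence $D=G_+-G_-$ is smooth on $(-2,2)$, vanishes for $1\le|x|<2$, and is flat at $\pm1$. Near $(0,1)$ we have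
$$F(u,x)=G_+(x)-E(u,x),\qquad E=D(x)\ \text{if } u<0,\quad E=0\ \text{if } u\ge0 .$$
To see that $E$ is smooth on $X$, choose a smooth $\theta:\mathbb R\to[0,1]$ that is $1$ on $(-\infty,-1]$ and $0$ on $[1,\infty)$. Consider $D(x)\,\theta(u/\sqrt{1-x^2})$ for $x<1$, extended by $0$ to $x\ge1$. Near $(0,1)$ the derivatives of the second factor grow at most like a power of $1/(1-x)$, and $D$ is flat at $1$; so this is a smooth function near $(0,1)$. On $X$ with $x<1$ we have $|u|\ge\sqrt{1-x^2}$, so there it equals $E$. Thus $F$ is smooth near $(0,1)$. The point $(0,-1)$ is treated in the same way, and $(0,\pm2)$ as in the disk. Every other point of $X$ with $|x|<2$ has a neighborhood on which $F=G_+(x)$ or $F=G_-(x)$.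

*A degenerate oval; proof of Theorem 2(3).* Let $X=\{x^2+u^4\le1\}$, $v=\partial_u$. The differential of $x^2+u^4$ vanishes only at the origin, so the boundary is smooth; $f=u$ shows that $v$ is traversing. The tangency locus is $\{u=0\}$, the two points $(0,\pm1)$. Here $u$ is a coordinate on $\partial_1X$ and $\mathcal L_v(x^2+u^4)=4u^3$ vanishes to third order. So $v$ is not boundary generic. The function $\psi=u^2|_{\partial_1X}$ is smooth, is constant on every $\gamma^\partial=\{(\pm(1-x^2)^{1/4},x)\}$, and satisfies $\mathcal L_v\psi=2u=0$ on the tangency locus. Its only extension constant on trajectories is $F=\sqrt{1-x^2}$, whose $x$-derivative is unbounded near $(0,\pm1)$. So the conclusion of Theorem 1 fails without boundary genericity. $\square$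

## What survives when $\psi$ is not locally a function of the trajectory coordinate

In a flow box with coordinates $(u,x)$, $v=\partial_u$, let $\pi(u,x)=x$. The disk suggests a first approach: at each boundary point show that $\psi=A\circ\pi$ on $\partial_1X$ nearby, with $A$ smooth in $x$. Then $F=A\circ\pi$ is smooth.

The annulus shows where this stops. Let $b(x)=e^{-1/(1-x^2)}$ for $|x|<1$ and $b=0$ otherwise. Put $\psi=b(x)$ at boundary points with $u>0$ and $\psi=0$ at those with $u\le0$. On the inner circle $1-x^2=u^2$, so near $(0,1)$
$$\psi=e^{-1/u^2}\ (u>0),\qquad \psi=0\ (u\le0),$$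
which is smooth. On the outer circle $\psi$ is smooth as well, since $b$ is supported in $|x|\le1$. Trajectories over $|x|\ge1$ see only the value $0$, and those over $|x|<1$ stay in $u>0$ or in $u<0$; so $\psi$ is constant on each $\gamma^\partial$. Near $(0,1)$ it is not a function of $x$, because the points $(\pm u,x)$ of the inner circle have different values. They lie on different trajectories, so invariance relates them in no way.

What survives is the *Taylor series*. In the annulus $G_+$ and $G_-$ have the same Taylor series at $x=1$. If $A=G_+$, then $\psi-A\circ\pi$ is flat at each of the three points $(-\sqrt3,1),(0,1),(\sqrt3,1)$, with one $A$ for all three. The proof of Theorem 1 rests on this in two stages.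

Stage one: invariance forces, along each trajectory $\gamma$, the existence of one smooth $A$ with $\psi-A\circ\pi$ flat at all points of $\gamma^\partial$. Stage two: this property implies that $F$ is smooth. The second stage is not immediate, because flatness at the points of $\gamma^\partial$ says nothing directly about derivatives of $F$ at nearby points. The device is that $\partial_{x_i}F$ is again an extension of the same kind. Let $h$ be a local defining function of $\partial_1X$ and $Y_i=h_u\partial_{x_i}-h_{x_i}\partial_u$, a field tangent to $\partial_1X$. If $F$ is smooth and $\partial_uF=0$, then $Y_iF=h_u\,\partial_{x_i}F$. So the boundary values of $\partial_{x_i}F$ are $\varphi_i=Y_i\psi/h_u$. The denominator vanishes on $\partial_2X$, and the flatness property makes the division possible and passes to $\varphi_i$. In the disk with $\psi=u^2$ one gets $Y\psi=4xu$ and $h_u=-2u$, hence the quotient $-2x$, in agreement with $F=1-x^2$. In the degenerate oval, with $h=1-x^2-u^4$, one gets $Y\psi=4xu$ but $h_u=-4u^3$, and the division fails.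

From now on $n\ge1$.

## Normal form of the boundary and signs along a trajectory

We recall the Malgrange preparation theorem: if $h(w,x')$ is smooth near $0\in\mathbb R\times\mathbb R^n$ and $\partial_w^kh(0)=0$ for $k<j$, $\partial_w^jh(0)\ne0$, then near $0$ we have $h=E\cdot Q$ with $E$ smooth and nonvanishing and $Q=w^j+\sum_{l<j}c_l(x')w^l$, where the $c_l$ are smooth and $c_l(0)=0$.

**Lemma 1 (normal form).**

(a) Let $h$ be a local defining function of $\partial_1X$, with $dh\ne0$ on $\partial_1X$. Then locally $\partial_kX=\{h=\mathcal L_vh=\dots=\mathcal L_v^{k-1}h=0\}$, with independent differentials along $\partial_kX$, for $1\le k\le n+1$, and $\partial_{n+2}X=\emptyset$. In particular $\partial_2X=\{\mathcal L_vh|_{\partial_1X}=0\}$, and $\mathcal L_vh|_{\partial_1X}$ has nonzero differential on $\partial_1X$ along $\partial_2X$.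

(b) For $p\in\partial_1X$ there is a unique $j=j(p)\in\{1,\dots,n+1\}$ with $p\in\partial_jX\setminus\partial_{j+1}X$. Near $p$ there are coordinates $(u,x)=(u,x_0,\dots,x_{n-1})$ of $\hat X$ centered at $p$ and a sign $\sigma=\pm1$ with
$$v=\partial_u,\quad \partial_1X=\{P=0\},\quad X=\{\sigma P\ge0\},\quad P(u,x)=u^j+\sum_{l=0}^{j-2}x_lu^l .\tag{2}$$
If a flow box $(u',x')$ with $v=\partial_{u'}$ is given near $p$, one may take $u=u'-u'(p)+a(x')$ with $a(x'(p))=0$, and $x$ a local coordinate system depending on $x'$ only.

*Proof.* (a) We use induction on $k$. For $k=1$ the claim is clear. Assume it up to $k$. On $\partial_kX$ the field $v$ is tangent to $\partial_{k-1}X$, and $d(\mathcal L_v^{k-1}h)$ restricted to $T(\partial_{k-1}X)$ has kernel $T(\partial_kX)$. So $d(\mathcal L_v^{k-1}h)$ trivializes the normal line bundle, and the section given by $v$ becomes $d(\mathcal L_v^{k-1}h)(v)=\mathcal L_v^kh|_{\partial_kX}$. Its zero set is $\partial_{k+1}X$, and transversality says that $d(\mathcal L_v^kh|_{\partial_kX})\ne0$ there. This is the claim for $k+1$. For $k=n+1$ the manifold $\partial_{n+1}X$ has dimension $0$, transversality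 means nonvanishing, and $\partial_{n+2}X=\emptyset$. The step $k=1$ is the last assertion of (a).

(b) The sets $\partial_kX$ are nested and $\partial_{n+2}X=\emptyset$, so $j$ exists and is unique. Choose $h$ with $X=\{h\ge0\}$. By (a), $\mathcal L_v^kh(p)=0$ for $k<j$, $\mathcal L_v^jh(p)\ne0$, and $dh,\dots,d\mathcal L_v^{j-1}h$ are independent at $p$. In the flow box, the preparation theorem gives $h=EQ$ with $Q$ monic of degree $j$ in $w=u'-u'(p)$ and lower coefficients $c_l(x')$ vanishing at $x'(p)$. Put $a=c_{j-1}/j$ and $u=w+a(x')$; this removes the coefficient of $u^{j-1}$. So $h=EP$, $P=u^j+\sum_{l\le j-2}x_l(x')u^l$, $x_l(x'(p))=0$.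

It remains to see that the functions $x_l(x')$ are part of a coordinate system. Since $\partial_u^iP(p)=0$ for $i\le j-1$, differentiating $\mathcal L_v^kh=\sum_i\binom ki\,\partial_u^{k-i}E\;\partial_u^iP$ at $p$ gives for $k\le j-1$
$$d(\mathcal L_v^kh)(p)=\sum_{i\le k}\tbinom ki\,\partial_u^{k-i}E(p)\;d(\partial_u^iP)(p).$$
This system is triangular with diagonal entries $E(p)\ne0$. So the $d(\partial_u^iP)(p)$, $0\le i\le j-1$, are independent. They equal $i!\,dx_i$ for $i\le j-2$, and $j!\,du$ for $i=j-1$. Hence $x_0,\dots,x_{j-2}$, which depend on $x'$ only, can be completed to coordinates $x$ on the transversal, centered at $0$. In the coordinates $(u,x)$ still $v=\partial_u$. Put $\sigma=\operatorname{sign}E(p)$. $\square$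

In the disk at $(0,1)$: $h=1-u^2-x^2=-(u^2+x_0)$ with $x_0=x^2-1$, so $j=2$, $\sigma=-1$. In the annulus at the inner point $(0,1)$: $h=u^2+x_0$ with the same $x_0$, so $j=2$, $\sigma=+1$.

*The easy inclusions.* By Lemma 1(a), $h,\dots,\mathcal L_v^kh$ vanish on $\partial_{k+1}X$. Two local extensions of $\psi$ differ by some $hg$, and $\mathcal L_v^k(hg)=\sum_i\binom ki\mathcal L_v^ih\;\mathcal L_v^{k-i}g$ vanishes on $\partial_{k+1}X$. So $(\mathcal L_v^{(k)}\psi)|_{\partial_{k+1}X}$ is well defined. If $\psi=F|_{\partial_1X}$ with $\mathcal L_vF=0$, use the extension $F$: the result is $0$ for all $k\ge1$. Also $\psi$ is constant on each $\gamma^\partial$. Hence $C^\infty(\partial_1X,v)\subset\mathsf M(v)^{C_v}\subset C^\infty(\partial_1X)^{C_v}$, and Theorem 1 reduces to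
$$C^\infty(\partial_1X)^{C_v}\subset C^\infty(\partial_1X,v).\tag{3}$$

*Weights.* Write $\bar x=(x_{j-1},\dots,x_{n-1})$. If $j\ge2$, then $z=(u,x_1,\dots,x_{n-1})$ are coordinates on $\partial_1X$ near $p$, with $x_0=-(u^j+\sum_{l=1}^{j-2}x_lu^l)$. Give $u$ weight $1$, $x_l$ weight $j-l$ for $1\le l\le j-2$, and the entries of $\bar x$ weight $1$. Then $x_0$ is weighted homogeneous of weight $j$. If $j=1$, then $\partial_1X=\{u=0\}$, and we use $z=x$ with all weights $1$. In both cases write $t\cdot z=(t^{w_i}z_i)$. For $j=3$, $n=2$ this reads $z=(u,x_1)$, $t\cdot z=(tu,t^2x_1)$, $x_0=-(u^3+x_1u)$, and $x_0$ is multiplied by $t^3$.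

**Lemma 2 (root bound).** If $j\ge2$ and $P(\rho,x)=0$, then $|\rho|\le2\max_{l\le j-2}|x_l|^{1/(j-l)}$. So $|\rho|\le2|x|^{1/j}$ if $|x|\le1$. For $j=1$ the only root is $0$.

*Proof.* Let $M=\max_l|x_l|^{1/(j-l)}$, so $|x_l|\le M^{j-l}$, and suppose $|\rho|>2M$. Then $\sum_l|x_l||\rho|^l\le|\rho|^j\sum_{l\le j-2}2^{-(j-l)}<|\rho|^j$, so $P(\rho,x)\ne0$. If $|x|\le1$, then $|x_l|^{1/(j-l)}\le|x|^{1/j}$. $\square$

**Lemma 3 (signs).** Let $\gamma$ be a trajectory. Then $\gamma^\partial$ is finite, say $\gamma^\partial=\{p_0<\dots<p_m\}$ in the order of $v$, and $m=0$ if and only if $\gamma$ is a point. Let $j_i,\sigma_i$ be the data of Lemma 1 at $p_i$.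

- If $m\ge1$: $\sigma_m=-1$ and $j_m$ is odd; $\sigma_0=+1$ and $j_0$ is odd; for $0<i<m$, $\sigma_i=+1$ and $j_i$ is even.
- If $m=0$: $\sigma_0=-1$ and $j_0$ is even.

*Proof.* In the coordinates (2) at $p_i$ the integral curve is the line $x=0$, on which $\sigma_iP_i=\sigma_iu^{j_i}$. So boundary points are isolated in the compact set $\gamma$, and $\gamma^\partial$ is finite. Both endpoints of $\gamma$ lie in $\gamma^\partial$, so $m=0$ exactly when they coincide. A point of the line near $p_i$ lies in $X$ if and only if $\sigma_iu^{j_i}\ge0$. By maximality, points just beyond the ends are not in $X$. At the top end this gives $\sigma_m=-1$. If $m\ge1$, points just below $p_m$ are in $X$, so $-u^{j_m}\ge0$ for small $u<0$ and $j_m$ is odd. At $p_0$ with $m\ge1$, points above are in $X$ and points below are not, so $\sigma_0=+1$ and $j_0$ is odd. For $0<i<m$ both sides are in $X$, so $\sigma_i=+1$ and $j_i$ is even. If $m=0$, neither side is in $X$, so $\sigma_0=-1$ and $j_0$ is even. $\square$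

**Lemma 4 (flatness along weighted curves).** Let $g$ be smooth near $0\in\mathbb R^d$, with integer weights $w_i\ge1$. Let $S\subset\mathbb R^d$ be a nonempty open set such that for each $c\in S$ and every $N$, $g(t\cdot c)=O(t^N)$ as $t\to0^+$. Then $g$ is flat at $0$.

*Proof.* Let $T_e$ be the part of weighted degree $e$ of the Taylor series of $g$ at $0$. As all $w_i\ge1$, a monomial of weighted degree below $N$ has ordinary degree below $N$, and $|t\cdot c|=O(t)$. So $g(t\cdot c)=\sum_{e<N}t^eT_e(c)+O(t^N)$. The hypothesis gives $T_e(c)=0$ for all $e$ and all $c\in S$. A polynomial vanishing on a nonempty open set is $0$, so all $T_e=0$. $\square$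

## Flow boxes around whole trajectories and the class $\mathcal J_W$

**Good boxes.** Let $\gamma$ be a trajectory. Take a small disc in a level set of $f$ in $\hat X$ through a point of $\gamma$, and flow it for times covering a slightly longer piece of the integral curve. This is a local diffeomorphism. It is injective, since two points of one level set on the same integral curve coincide, $f$ being strictly increasing along the curve. Points just beyond the ends of $\gamma$ are not in $X$, and $X$ is closed. So after shrinking there is a box $W=[\alpha,\beta]\times B$, relatively compact in a larger flow box, with $v=\partial_u$, $B\subset\mathbb R^n$ an open ball centered at $0$, $\gamma\subset W$ lying over $x=0$, and $\{\alpha,\beta\}\times B$ disjoint from $X$. Let $\pi:W\to B$ be the projection. We call $W$ a good box and use three properties.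

- Every trajectory meeting $W$ lies in one fiber of $W$: it moves along a fiber $[\alpha,\beta]\times\{x\}$, is connected, and misses the two ends of the fiber.
- $X\cap W=X\cap((\alpha,\beta)\times B)$ is open in $X$.
- $\pi|_{X\cap W}$ is proper, since $X\cap([\alpha,\beta]\times K)$ is compact for compact $K\subset B$.

Every point of $X$ lies on a trajectory, so good boxes cover $X$. In the annulus, $W=[-3,3]\times(\tfrac12,\tfrac32)$ (with center $x=1$) is a good box around the trajectory over $x=1$. Several trajectories may lie over one point of $B$, as here for $x<1$.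

**Definition (the class $\mathcal J_W$).** $\mathcal J_W$ is the set of $\varphi\in C^\infty(\partial_1X\cap W)$ such that for every trajectory $\gamma'\subset W$ there is a smooth function $A=A_{\gamma'}$ near $\pi(\gamma')\in B$ such that $\varphi-A\circ\pi|_{\partial_1X}$ is flat at every $p\in\gamma'^\partial$.

Flatness includes order $0$, so elements of $\mathcal J_W$ are constant on each $\gamma'^\partial$. The function $\psi$ built from $b$ above, restricted to the annulus box, is in $\mathcal J_W$. Over $x\ge1$ take $A=0$. Over a point $x<1$ take $A=b$ for the trajectory with $u>0$ and $A=0$ for the one with $u<0$. So $A$ must be allowed to depend on the trajectory and not only on $x$.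

## The Taylor series of an invariant function along one trajectory

**Proposition 1.** If $\psi\in C^\infty(\partial_1X)^{C_v}$, then $\psi|_{\partial_1X\cap W}\in\mathcal J_W$ for every good box $W$.

Before the proof, here is the first nontrivial top point by hand: $j=3$, $n=2$, $\sigma=-1$, $X=\{u^3+x_1u+x_0\le0\}$. If the cubic has roots $r_1<r_2<r_3$, then $X$ contains $[r_2,r_3]$ on that line, but the open interval $(r_1,r_2)$ is outside. So locally the only relation is $\psi(r_2,x)=\psi(r_3,x)$, and it ties down two of the three roots. Write $\psi=\psi(u,x_1)$, up to a constant, and look at low weighted degrees. In degree $1$: $au$ with $ar_2=ar_3$ gives $a=0$. In degree $2$: $bu^2+cx_1$ gives $br_2^2=br_3^2$, so $b=0$. In degree $3$: $eu^3+\phi\,ux_1$. From $r_1=-(r_2+r_3)$ we get $x_1=-(r_2^2+r_2r_3+r_3^2)$, hence $r_2^3-r_3^3=-(r_2-r_3)x_1$. The relation becomes $\phi=e$, and what remains is $e(u^3+ux_1)=-e\,x_0$. Each time only polynomials in $x_0,x_1$ survive. The reason is that a relation between two roots that holds for Taylor series can be transported to any other two roots by permuting the roots.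

*Proof of Proposition 1.* Let $\gamma\subset W$ be a trajectory with $\gamma^\partial=\{p_0<\dots<p_m\}$, and translate so that $\pi(\gamma)=0$.

**Step 1: neighborhoods in which the trajectories are visible.** The purpose is to cut the fibers near $\gamma$ into pieces governed by the polynomials of Lemma 1. Apply Lemma 1 in the flow box $W$ at each $p_i$, with coordinates $(u_i,x^{(i)})$; each $u_i$ is $u$ plus a function on the base, and each $x^{(i)}$ is a coordinate system on the base centered at $0$. Choose $\varepsilon>0$ and then a small neighborhood $B'$ of $0$ in $B$ such that: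

- the boxes $W_i=\{|u_i|<\varepsilon,\ x\in B'\}$ are disjoint and $X\cap W_i=\{\sigma_iP_i\ge0\}$;
- for $x\in B'$ all real roots of $P_i(\cdot,x)$ lie in $(-\varepsilon,\varepsilon)$ (Lemma 2);
- for $x\in B'$ the part of the fiber between $W_i$ and $W_{i+1}$ lies in $\operatorname{int}X$. Over $0$ this part is a compact segment in the open set $\operatorname{int}X$, so it persists nearby.

We now find $A$ at the top point $p=p_m$ (Steps 2–5, which include the case $m=0$), and then show that the same $A$ works at the others (Step 6). Write $j=j_m$, $x=x^{(m)}$, and recall $\sigma_m=-1$.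

**Step 2: a transversal top point.** This settles $j=1$. Then $\pi|_{\partial_1X}$ is a local diffeomorphism at $p$. Put $A=\psi\circ(\pi|_{\partial_1X})^{-1}$; then $\psi-A\circ\pi=0$ near $p$. From here until the end of Step 5, $j\ge2$.

**Step 3: one relation between roots.** The purpose is to extract an identity from invariance. Put $(a,b)=(2,3)$ if $j$ is odd (then $j\ge3$) and $(a,b)=(1,2)$ if $j$ is even. Suppose $P_m(\cdot,x)$, $x\in B'$, has real roots $r_1<\dots<r_j$. On $(r_a,r_b)$ the number of roots lying above is $j-a$, which is odd. So $P_m\le0$ on $[r_a,r_b]$, hence $[r_a,r_b]\times\{x\}\subset X$, the two ends lie on one trajectory, and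
$$\psi(r_a,x)=\psi(r_b,x).\tag{4}$$

**Step 4: all roots have the same Taylor series.** The purpose is to pass from one pair of roots to all pairs. Let $\Lambda=\{r\in\mathbb R^j:\sum r_i=0\}$ and $x_l(r)=(-1)^{j-l}e_{j-l}(r)$ for $0\le l\le j-2$, where $e_k$ is the $k$-th elementary symmetric polynomial. For $r\in\Lambda$ we have $\prod_i(u-r_i)=u^j+\sum_{l\le j-2}x_l(r)u^l$. For $c=1,\dots,j$ define near $0\in\Lambda\times\mathbb R^{n-j+1}$ the smooth function
$$g_c(r,\bar x)=\psi\big(\text{the point of }\partial_1X\text{ with }u=r_c,\ x=(x_0(r),\dots,x_{j-2}(r),\bar x)\big).$$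
By (4), $g_a-g_b=0$ on the part near $0$ of the open set $\{r_1<\dots<r_j\}$, whose closure contains $0$. All derivatives of $g_a-g_b$ vanish on this open set, hence by continuity at $0$. So the Taylor series at $0$ satisfy $\hat g_a=\hat g_b$.

Let $\tau\in S_j$ act by $(\tau r)_i=r_{\tau(i)}$. The $x_l(r)$ are symmetric, so $g_c(\tau r,\bar x)=g_{\tau(c)}(r,\bar x)$. Substituting $\tau r$ into $\hat g_a=\hat g_b$ gives $\hat g_{\tau(a)}=\hat g_{\tau(b)}$ for all $\tau$. As $S_j$ acts transitively on ordered pairs of distinct indices, all $\hat g_c$ equal one series $\hat g$. Moreover $\hat g(\tau r,\bar x)=\hat g_c(\tau r,\bar x)=\hat g_{\tau(c)}(r,\bar x)=\hat g(r,\bar x)$, so $\hat g$ is $S_j$-invariant.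

**Step 5: the function $A$ and flatness at $p_m$.** The purpose is to turn the symmetric series into a smooth function of $x$. The coefficient of each monomial in $\bar x$ in the degree-$d$ part of $\hat g$ is an $S_j$-invariant homogeneous polynomial on $\Lambda$. It extends to a symmetric polynomial on $\mathbb R^j$, by composition with $r\mapsto r-\text{mean}$. By the fundamental theorem on symmetric polynomials it is a polynomial in $e_1,\dots,e_j$, and $e_1=0$ on $\Lambda$. So the degree-$d$ part of $\hat g$ is $B_d(x_0(r),\dots,x_{j-2}(r),\bar x)$, where $B_d$ is a polynomial of weighted degree $d$ for $\mathrm{wt}(x_l)=j-l$, $\mathrm{wt}(\bar x)=1$. Each monomial in $x$ has only one weighted degree, so $\sum_dB_d$ is a formal power series in $x$. By Borel's theorem (every formal power series is the Taylor series of a smooth function) it is the Taylor series at $0$ of a smooth $A(x)$. Then $g_c-A(x(r),\bar x)$ is flat at $0$ for each $c$.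

Let $\delta=\psi-A\circ\pi$ on $\partial_1X$ near $p$, in the weighted coordinates $z=(u,x_1,\dots,x_{n-1})$. Let $S$ be the set of $z$ for which $P_m(\cdot,x)$ has $j$ distinct real roots. It is open since simple real roots persist, and nonempty since we may prescribe distinct roots in $\Lambda$. For $z\in S$ with roots $r$ and $u=r_c$, the identities $x_l(tr)=t^{j-l}x_l(r)$ show that $t\cdot z$ corresponds to the roots $tr$, the root $tr_c$, and $t\bar x$. So $\delta(t\cdot z)=g_c(tr,t\bar x)-A(x(tr),t\bar x)=O(t^N)$ for all $N$. By Lemma 4, $\delta$ is flat at $p_m$.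

**Step 6: the same $A$ at the other points.** The purpose is to carry flatness down along $\gamma$, by moving up along nearby trajectories to points where it is already known. Shrink $B'$ so that $A$ is defined on it, and let $\delta=\psi-A\circ\pi$ on $\partial_1X\cap\pi^{-1}(B')$. Suppose $0\le i<m$ and $\delta$ is flat at $p_{i+1},\dots,p_m$. By Lemma 3, $\sigma_i=+1$. In the coordinates $z$ at $p_i$ let
$$S=\{u>0,\ x_l>0\ (1\le l\le j_i-2)\}\ \text{ if } j_i\ge2,\qquad S=\mathbb R^n\ \text{ if } j_i=1 .$$
For $z\in S$ the polynomial $P_i(\cdot,x)$ is strictly increasing on $[u,\infty)$, where $u=0$ if $j_i=1$. So $u$ is its largest root, $P_i>0$ above, and the fiber above $z$ within $W_i$ lies in $X$.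

Fix $z\in S$. For small $t>0$ let $z_t=t\cdot z\in S$, and let $x_t$ be its projection. All of $x_0,\dots,x_{n-1}$ have weight at least $1$, so $|x_t|=O(t)$, in any of the coordinate systems $x^{(k)}$. Let $k>i$ be the smallest index such that $P_k(\cdot,x_t)$ has a real root; it exists because $j_m$ is odd. Move up along the fiber from $z_t$.

- The parts between boxes are in $X$ by Step 1.
- For $i<l<k$ the polynomial $P_l(\cdot,x_t)$ has no real root. Since $0<l<m$, $j_l$ is even and $\sigma_l=+1$. So $P_l>0$, and the fiber in $W_l$ is in $X$.
- In $W_k$, let $\rho$ be the lowest root of $P_k(\cdot,x_t)$. Below $\rho$ the fiber is in $X$. If $k<m$, then $j_k$ is even, $P_k>0$ there and $\sigma_k=+1$. If $k=m$, then $j_m$ is odd, $P_m<0$ there and $\sigma_m=-1$.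

So $z_t$ and $q_t:=(\rho,x_t)\in\partial_1X\cap W_k$ lie on one trajectory. Then $\psi(z_t)=\psi(q_t)$, and $A\circ\pi$ agrees too, because both points lie over $x_t$. Hence $\delta(z_t)=\delta(q_t)$. By Lemma 2, $q_t$ has distance $O(t^{1/j_k})$ from $p_k$, and $\delta$ is flat at $p_k$. So $\delta(z_t)=O(t^N)$ for every $N$. The index $k$ may depend on $t$, but it takes finitely many values, so the bound is uniform. By Lemma 4, $\delta$ is flat at $p_i$. Descending induction on $i$ finishes the proof. $\square$

In the annulus over $x=1$, Step 6 at $p_1=(0,1)$ uses only points with $u>0$. It follows them up to the outer circle, and it never compares $u$ with $-u$.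

## Dividing by $h_u$: the derivatives of $F$ stay in the class

Fix a good box $W=[\alpha,\beta]\times B$ with coordinates $(u,x)$, $x=(x_1,\dots,x_n)$, $v=\partial_u$. For $\varphi\in\mathcal J_W$ let $F_\varphi:X\cap W\to\mathbb R$ be constant on trajectories with $F_\varphi|_{\partial_1X\cap W}=\varphi$. This is well defined, because $\varphi$ is constant on each $\gamma'^\partial$ and every trajectory meets $\partial_1X$.

**Lemma 5.** $F_\varphi$ is continuous.

*Proof.* Let $q_k=(u_k,x_k)\to q=(u,x)$ in $X\cap W$, and let $(\tau_k,x_k)\in\partial_1X$ be the top end of the trajectory of $q_k$. After passing to a subsequence, $\tau_k\to\tau\in[\alpha,\beta]$. As $[u_k,\tau_k]\times\{x_k\}\subset X$ and both $X$ and $\partial_1X$ are closed, $[u,\tau]\times\{x\}\subset X$ and $(\tau,x)\in\partial_1X$. So $(\tau,x)$ lies on the trajectory of $q$, and $F_\varphi(q_k)=\varphi(\tau_k,x_k)\to\varphi(\tau,x)=F_\varphi(q)$. Every subsequence of $(q_k)$ has such a further subsequence, hence $F_\varphi(q_k)\to F_\varphi(q)$. $\square$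

We recall Hadamard's lemma in the form: a smooth function $\omega$ that vanishes where $y_1=0$ equals $y_1\int_0^1(\partial_{y_1}\omega)(\theta y_1,y')\,d\theta$ near such points.

**Lemma 6.** For $\varphi\in\mathcal J_W$ and $1\le i\le n$ there is a unique $\varphi_i\in C^\infty(\partial_1X\cap W)$ with $h_u\varphi_i=Y_i\varphi$ for every local defining function $h$ of $\partial_1X$, where $Y_i=h_u\partial_{x_i}-h_{x_i}\partial_u$. Moreover $\varphi_i\in\mathcal J_W$.

*Proof.* The field $Y_i$ is tangent to $\partial_1X$ because $Y_ih=0$. For a smooth $A$ on an open subset of $B$ we have $Y_i(A\circ\pi)=h_u\cdot(\partial_iA)\circ\pi$. Tangential derivatives of a flat function are flat. So for every trajectory $\gamma'\subset W$, every $p\in\gamma'^\partial$ and $A=A_{\gamma'}$,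
$$Y_i\varphi-h_u\cdot(\partial_iA)\circ\pi\ \text{ is flat at } p \text{ on } \partial_1X.\tag{5}$$
Existence: every point of $\partial_2X\cap W$ lies in some $\gamma'^\partial$, and $h_u=\mathcal L_vh$ vanishes there. So (5) gives $Y_i\varphi=0$ on $\partial_2X\cap W$, the zero set of $h_u|_{\partial_1X}$. Along it $h_u|_{\partial_1X}$ has nonzero differential, by Lemma 1(a), so it can serve as the coordinate $y_1$ in Hadamard's lemma. Hence locally $Y_i\varphi=h_u\varphi_i$ with $\varphi_i$ smooth.

Uniqueness: $h_u\ne0$ on a dense subset of $\partial_1X\cap W$. Independence of $h$: two local defining functions differ by a nonvanishing factor $e$, and replacing $h$ by $eh$ multiplies both $Y_i$ and $h_u$ by $e$ on $\partial_1X$. So local solutions agree and glue.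

Membership: by (5), $h_u(\varphi_i-(\partial_iA)\circ\pi)$ is flat at $p$. The Taylor series of $h_u|_{\partial_1X}$ at $p$ is nonzero, since either $h_u(p)\ne0$ or its differential at $p$ is nonzero. The ring of formal power series is a domain. So $\varphi_i-(\partial_iA)\circ\pi$ is flat at $p$. The same $\partial_iA$ serves all $p\in\gamma'^\partial$, hence $\varphi_i\in\mathcal J_W$. $\square$

**Lemma 7.** For $\varphi\in\mathcal J_W$ the function $F_\varphi$ is $C^1$ on $\operatorname{int}X\cap W$, with $\partial_uF_\varphi=0$ and $\partial_{x_i}F_\varphi=F_{\varphi_i}$.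

*Proof.* Near a given interior point take a box $(c,d)\times D\subset\operatorname{int}X\cap W$ with $D$ an open cube, $\bar D\subset B$. Each segment $(c,d)\times\{x\}$ lies in one trajectory, so on the box $F_\varphi=f(x)$ and $F_{\varphi_i}=f_i(x)$, with $f,f_i$ continuous by Lemma 5. (The Lyapunov function is not used here, so $f$ is free.) Put $Z=\pi(\partial_2X\cap W)$. It is closed in $B$, since $\pi|_{X\cap W}$ is proper.

**Step 1: off $Z$.** Here we check $\partial_if=f_i$ where all boundary points are transversal. Let $x\in D\setminus Z$. The trajectory through $(c,d)\times\{x\}$ is not a point and does not meet $\partial_2X$, so all its boundary points have $j=1$. By Lemma 3 they are just its two ends. At the exit point $h_u\ne0$, so there $\partial_1X$ is a graph $u=\tau(x')$ with $\tau$ smooth, and locally $X=\{u\le\tau(x')\}$. The piece of the fiber from the box to a point just below the exit is compact in $\operatorname{int}X$. So for $x'$ near $x$ the fiber from the box up to $(\tau(x'),x')$ lies in $X$. Then $f(x')=\varphi(\tau(x'),x')$ is smooth near $x$, and $\varphi=f\circ\pi$ on $\partial_1X$ near $(\tau(x),x)$.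 Hence $h_u\varphi_i=Y_i\varphi=h_u\,(\partial_if)\circ\pi$ with $h_u\ne0$, and $\partial_if(x)=\varphi_i(\tau(x),x)=f_i(x)$.

**Step 2: across $Z$.** Here we show that $Z$ is thin enough on lines. Let $\mathrm{pr}_i:\mathbb R^n\to\mathbb R^{n-1}$ forget $x_i$. The map $\mathrm{pr}_i\circ\pi:\partial_2X\cap W\to\mathbb R^{n-1}$ is smooth between manifolds of equal dimension $n-1$. By Sard's theorem almost every $y$ is a regular value. The preimage of such a $y$ is closed and discrete in $\partial_2X\cap W$, so it meets the compact set $\partial_2X\cap\pi^{-1}(\bar D)$ in a finite set. (For $n=1$ that compact set is itself finite.) So for almost every $y$ the line $\mathrm{pr}_i=y$ meets $Z\cap\bar D$ in finitely many points. On such a line in $D$, $f$ is continuous and, off finitely many points, continuously differentiable with derivative the continuous function $f_i$. Integrating between exceptional points and using continuity at them,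
$$f(x+se_i)-f(x)=\int_0^sf_i(x+\theta e_i)\,d\theta .\tag{6}$$
These lines are dense, and $f,f_i$ are uniformly continuous on compact subsets of $D$, so (6) holds on all lines in $D$ parallel to $e_i$. Hence $\partial_if=f_i$ on $D$ for every $i$, and $f$ is $C^1$. $\square$

## Smoothness up to the boundary and the end of the proof of Theorem 1

**Lemma 8.** Let $H$ be a continuous function near $0$ in $\{y_1\ge0\}\subset\mathbb R^N$, smooth for $y_1>0$, all of whose partial derivatives extend continuously to $y_1\ge0$. Then $H$ is the restriction of a smooth function on a neighborhood of $0$ in $\mathbb R^N$.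

*Proof.* Write $y=(y_1,y')$, and let $g_k(y')$ be the boundary value of $\partial_1^kH$. As $\eta\to0^+$, the functions $\partial_1^kH(\eta,\cdot)$ and all their $y'$-derivatives converge locally uniformly. So $g_k$ is smooth, and $\partial_{y'}^\mu g_k$ is the boundary value of $\partial_{y'}^\mu\partial_1^kH$ for every multi-index $\mu$. By Borel's theorem with parameters there is a smooth $G$ near $0$ in $\mathbb R^N$ with $\partial_1^kG|_{y_1=0}=g_k$ for all $k$. All derivatives of $K=H-G$ then have boundary value $0$.

Suppose a function $K$ is $C^1$ for $y_1>0$ and has, with its first derivatives, boundary value $0$. Extend it by $0$ to $y_1\le0$. At $(0,y')$ the tangential partial derivatives are $0$, and $K(y_1,y')/y_1=\partial_1K(\xi,y')\to0$ as $y_1\to0^+$, by the mean value theorem. So the extension has continuous partial derivatives everywhere, namely the extensions by $0$ of those of $K$; it is $C^1$. Applying this to all derivatives of $K$, by induction the extension of $K$ is smooth. Add $G$. $\square$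

**Proposition 2.** If $\varphi\in\mathcal J_W$, then $F_\varphi$ is smooth on $X\cap W$, up to $\partial_1X$.

*Proof.* By Lemma 6, $\varphi_i\in\mathcal J_W$, so Lemma 7 can be iterated. Thus $F_\varphi\in C^\infty(\operatorname{int}X\cap W)$, and each of its partial derivatives is either $0$ or $F_{\varphi'}$ with $\varphi'\in\mathcal J_W$. By Lemma 5 all of them extend continuously to $X\cap W$. In coordinates $y$ in which $X$ is locally $\{y_1\ge0\}$, the partial derivatives are combinations of these with smooth coefficients, so they also extend continuously. Apply Lemma 8. $\square$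

*Proof of Theorem 1.* The case $n=0$ was done above. Let $n\ge1$ and $\psi\in C^\infty(\partial_1X)^{C_v}$, and let $F$ be the extension of $\psi$ to $X$ that is constant on trajectories. For every good box $W$, $\psi|_{\partial_1X\cap W}\in\mathcal J_W$ by Proposition 1, so $F|_{X\cap W}=F_{\psi|_{\partial_1X\cap W}}$ is smooth by Proposition 2. The sets $X\cap W$ are open in $X$ and cover $X$. So $F\in C^\infty(X)$, $\mathcal L_vF=0$ and $F|_{\partial_1X}=\psi$. This is (3), and with the easy inclusions
$$C^\infty(\partial_1X,v)\subset\mathsf M(v)^{C_v}\subset C^\infty(\partial_1X)^{C_v}\subset C^\infty(\partial_1X,v)$$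
all three algebras coincide.

It remains to recover the sets $\gamma^\partial=\{p_0<\dots<p_m\}$ from $C_v$. For $i<m$, Lemma 3 shows that $p_i$ is either a transversal entry point (if $j_i=1$, then $\sigma_i=+1$) or lies in $\partial_2X\subset\partial_1^+X$. So $p_0,\dots,p_{m-1}\in\partial_1^+X$ and $C_v(p_i)=p_{i+1}$. If $p_m$ lies in the domain of $C_v$, then $C_v(p_m)=p_m$. Hence the sets $\gamma^\partial$ are the classes of the equivalence relation generated by $x\sim C_v(x)$. The algebra $C^\infty(\partial_1X)^{C_v}$ is therefore determined by $C_v$, and a fortiori by $C_v$ and $v|_{\partial_2X}$. $\square$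

## Loss of derivatives: the bound $2s$, its sharpness, and transport by diffeomorphisms

*Proof of Theorem 2(1).* Bijectivity is Theorem 1 together with the fact that every trajectory meets $\partial_1X$. Continuity of restriction is clear. For $n=0$ the elements of $\ker\mathcal L_v$ are constants and the estimate is trivial. Let $n\ge1$. Cover $X$ by the interiors of finitely many sets $[\alpha,\beta]\times B_1$, where $[\alpha,\beta]\times B$ is a good box and $B_1\Subset B$ is a concentric ball.

**Step 1: one operation $\varphi\mapsto\varphi_i$ costs two derivatives.** Let $B'\Subset B''\Subset B$ be concentric balls. We claim that for $\varphi\in\mathcal J_W$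
$$\|\varphi_i\|_{C^k(\partial_1X\cap\pi^{-1}(B'))}\le C\,\|\varphi\|_{C^{k+2}(\partial_1X\cap\pi^{-1}(B''))},\tag{7}$$
with $C$ independent of $\varphi$. The set $\partial_1X\cap\pi^{-1}(\bar B')$ is compact. So it is covered by finitely many cubical charts of $\partial_1X$, with closures in $\pi^{-1}(B'')$, of two kinds. On a chart whose closure misses $\partial_2X$ we have $\varphi_i=h_u^{-1}Y_i\varphi$, and one derivative is lost. On a chart centered at a point of $\partial_2X$ take coordinates $y=(y_1,y')$ with $y_1=h_u$. There $\omega=Y_i\varphi$ vanishes for $y_1=0$, so $\varphi_i(y)=\int_0^1(\partial_{y_1}\omega)(\theta y_1,y')\,d\theta$ and $\|\varphi_i\|_{C^k}\le\|\omega\|_{C^{k+1}}\le C\|\varphi\|_{C^{k+2}}$.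

**Step 2: $s$ operations.** This step turns (7) into the estimate. Let $F\in\ker\mathcal L_v$ and $\psi=F|_{\partial_1X}$. By Lemma 7 and continuity up to the boundary, a partial derivative of $F$ of order at most $s$ over $B_1$ is $0$ or $F_{\varphi'}$, where $\varphi'$ is obtained from $\psi$ by at most $s$ operations $\varphi\mapsto\varphi_i$. Apply (7) at most $s$ times, along a chain of concentric balls between $B_1$ and $B$. Since $F_{\varphi'}$ is constant on trajectories and each trajectory meets $\partial_1X$ in its own fiber,
$$\sup_{X\cap\pi^{-1}(B_1)}|F_{\varphi'}|\le\sup_{\partial_1X\cap\pi^{-1}(B_1)}|\varphi'|\le C\,\|\psi\|_{C^{2s}(\partial_1X)} .$$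
Summing over the finite cover gives the estimate. It says that the inverse of restriction is continuous, so restriction is an isomorphism of Fréchet algebras. $\square$

*Proof of Theorem 2(2).* Let $\{p\}$ be a trajectory with $p\in\partial_2X\setminus\partial_3X$. Then $j=2$, and $\sigma=-1$ by Lemma 3. So in a box around $p$ we have $X=\{u^2+x_0\le0\}$, $v=\partial_u$. Choose $\chi\in C_c^\infty(-1,1)$ with $\chi^{(s)}\not\equiv0$ on $(-1,0)$, and a smooth $\eta$ with small compact support and $\eta(0)=1$ (for $n=1$ there is no $\bar x$ and $\eta=1$). For $0<\lambda\le1$ put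
$$F_\lambda=\chi(x_0/\lambda)\,\eta(\bar x).$$
In $X$ we have $x_0\le-u^2\le0$, so the support of $F_\lambda$ in $X$ lies in $\{-\lambda\le x_0\le0,\ |u|\le\sqrt\lambda,\ \bar x\in\operatorname{supp}\eta\}$. For small $\lambda$ this is a compact subset of the box. So $F_\lambda$ extends by $0$ to an element of $\ker\mathcal L_v$.

Next we compare norms. Since $\partial_{x_0}^sF_\lambda=\lambda^{-s}\chi^{(s)}(x_0/\lambda)\eta(\bar x)$, evaluation at a point $u=0$, $\bar x=0$, $x_0=\lambda y$ with $y\in(-1,0)$ and $\chi^{(s)}(y)\ne0$ gives $\|F_\lambda\|_{C^s}\ge c\lambda^{-s}$, $c>0$. On the boundary $x_0=-u^2$, so the restriction is $\chi(-u^2/\lambda)\eta(\bar x)$, a fixed smooth function of $(u/\sqrt\lambda,\bar x)$. Its $C^k$ norm is at most $C\lambda^{-k/2}$. A bound $\|F\|_{C^s}\le C\|F|_{\partial_1X}\|_{C^k}$ would give $\lambda^{-s}\le C'\lambda^{-k/2}$ as $\lambda\to0$, which forces $k\ge2s$. $\square$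

Theorem 2(3) was proved with the degenerate oval.

*Proof of Theorem 2(4).* The diffeomorphism $\Phi$ carries the sets $\gamma^\partial$ of $(X_1,v_1)$ onto those of $(X_2,v_2)$. So $\Phi^*$ maps $C^\infty(\partial_1X_2)^{C_{v_2}}$ isomorphically onto $C^\infty(\partial_1X_1)^{C_{v_1}}$. By Theorem 1 these algebras are $C^\infty(\partial_1X_2,v_2)$ and $C^\infty(\partial_1X_1,v_1)$. $\square$
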